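# A sheaf on profinite sets that is not a hypersheaf

## 1. A convergent sequence and its Stone–Čech cover

Let $S=\mathbb N\cup\{\infty\}$ be the one-point compactification of $\mathbb N$. Its clopen subsets are the finite sets that miss $\infty$ and the cofinite sets that contain $\infty$. Let $\beta\mathbb N$ be the space of ultrafilters on $\mathbb N$, with basic clopen sets $\overline C=\{p: C\in p\}$ for $C\subset\mathbb N$. There is a continuous surjection
$$q:\beta\mathbb N\to S,\qquad q(n)=n,\quad q(p)=\infty\ \text{ for } p \text{ nonprincipal}.$$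

Does $q$ have a continuous section $g$? If so, then $g(n)=n$ and $g(\infty)=p$ is a nonprincipal ultrafilter. For each $C\in p$ the set $g^{-1}(\overline C)$ is a neighborhood of $\infty$, so it contains all but finitely many $n$, and hence $C$ is cofinite. But $p$ contains either the even or the odd numbers, and neither set is cofinite. So there is no section. The argument works verbatim on any neighborhood of $\infty$.

Recall that a profinite set $E$ is *extremally disconnected* (ED for short) if the closure of every open subset is open. By a theorem of Gleason, ED sets are projective: every map $E\to T$ lifts along every surjection $T'\to T$ of profinite sets. So a map $E\to S$ with $E$ an ED set always lifts along $q$, while $\mathrm{id}_S$ does not.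

Let us linearize this. Fix a nonzero commutative ring $k$, for instance $\mathbb Z$, and put
$$D_q(T)=k[\mathrm{Hom}(T,S)]\,/\,k[\text{maps } T\to S \text{ that lift along } q].$$
This is a contravariant functor of the profinite set $T$. It vanishes on every ED set, and $D_q(S)\neq0$ because $[\mathrm{id}_S]\ne0$. But it does not glue: $q:\beta\mathbb N\to S$ is a covering, yet $D_q(S)\to D_q(\beta\mathbb N)=0$ is not injective.

So we have a nonzero functor that ED sets cannot see, and it fails to be a sheaf. Can a functor be invisible to all ED sets, honor gluing along surjections, and still be nonzero? For set-valued functors the answer is no. Let $G$ be a sheaf of sets with $G(E)=*$ for all ED sets $E$. Cover a profinite set $S$ by an ED set $E$, and cover $E\times_SE$ by an ED set $E''$. Then $G(E\times_SE)\subset G(E'')=*$, so both maps $G(E)\rightrightarrows G(E\times_SE)$ agree on the unique element of $G(E)$, and $G(S)=*$. For functors with values in homotopy types, the same argument has to continue to $E\times_SE\times_SE$ and so on, without end. Whether it can be completed is the subject of this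 lecture.

## 2. Sheaves, hypersheaves and extremally disconnected sets

We fix the setting. A cardinal $\kappa$ is a strong limit if $\lambda<\kappa$ implies $2^\lambda<\kappa$. Put $\beth_0=\omega$, $\beth_{j+1}=2^{\beth_j}$, $\beth_\omega=\sup_j\beth_j$, $\beth_{\omega+1}=2^{\beth_\omega}$, and so on. For an uncountable strong limit $\kappa$ let $\mathrm{ProFin}_\kappa$ be the category of profinite sets of cardinality $<\kappa$, with the topology generated by finite jointly surjective families. Let $\mathcal C$ be a small skeleton of it. From now on "ED set" means an extremally disconnected object of $\mathcal C$.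

**Definition.** A *sheaf of anima* on $\mathrm{ProFin}_\kappa$ is a functor $\mathcal F:\mathrm{ProFin}_\kappa^{\mathrm{op}}\to\mathrm{Ani}$ to $\infty$-groupoids satisfying descent for covering sieves. It is a *hypersheaf* if it satisfies descent along all hypercovers; equivalently, if it is local with respect to all $\infty$-connective morphisms of sheaves.

A morphism is $\infty$-connective if it induces isomorphisms on all homotopy sheaves; in particular $\mathcal F\to *$ is $\infty$-connective if all homotopy sheaves of $\mathcal F$ are trivial. Being local implies that an $\infty$-connective map between two hypersheaves is an equivalence. For our topology, $\mathcal F$ is a sheaf if and only if it takes finite disjoint unions to products and satisfies $\mathcal F(T)\simeq\mathrm{Tot}\,\mathcal F(T'^{\times_T(\bullet+1)})$ for each surjection $T'\to T$ (Lurie, SAG, Prop. A.3.3.1). The second condition is called Čech descent.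

Peter Scholze's "Six-Functor Formalisms" (arXiv:2510.26269, 2025) asks whether all sheaves of anima on $\mathrm{ProFin}$ are hypersheaves. In precise form: is it true that for every uncountable strong limit cardinal $\kappa$, every sheaf of anima on $\mathrm{ProFin}_\kappa$ is a hypersheaf? The answer is no. Write $D(k)$ for the derived $\infty$-category of $k$, with homological indexing; $[-j]=\Omega^j$, so $H_i(X[-j])=H_{i+j}(X)$.

**Theorem 1.** Let $\kappa>\beth_\omega$ be a strong limit cardinal. There is a functor $F:\mathcal C^{\mathrm{op}}\to D(k)$ which preserves finite products, satisfies $F(T)\simeq\mathrm{Tot}\,F(T'^{\times_T(\bullet+1)})$ for every surjection $T'\to T$ in $\mathcal C$, has $F(E)=0$ for every ED set $E$, and has $H_0(F(S_0))\neq0$ for some $S_0\in\mathcal C$.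

**Corollary 2.** For every strong limit cardinal $\kappa>\beth_\omega$ there is (in ZFC) a sheaf of anima on $\mathrm{ProFin}_\kappa$ which is not a hypersheaf. Hence the assertion "for every uncountable strong limit $\kappa$, every sheaf of anima on $\mathrm{ProFin}_\kappa$ is a hypersheaf" is false.

For example, $\kappa=\beth_{\omega\cdot2}$ is allowed. The smallest uncountable strong limit, $\kappa=\beth_\omega$, is not treated, and nothing is claimed about it.

**Proof that Theorem 1 implies Corollary 2.** Put $\mathcal F=\Omega^\infty F$. Since $\Omega^\infty$ preserves limits, $\mathcal F$ takes finite disjoint unions to products and has Čech descent, so it is a sheaf. Every $S\in\mathcal C$ is covered by the Stone–Čech compactification $\beta(S_{disc})$ of the underlying discrete set. It is ED, and it has at most $2^{2^{|S|}}$ points, which is $<\kappa$ because $\kappa$ is a strong limit. Since $\mathcal F(E)=*$ for all ED sets $E$ and these cover everything, all homotopy sheaves of $\mathcal F$ are trivial, and $\mathcal F\to*$ is $\infty$-connective. If $\mathcal F$ were a hypersheaf, this would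 be an $\infty$-connective map between hypersheaves, hence an equivalence. But $\pi_0\mathcal F(S_0)=H_0(F(S_0))\ne0$. $\square$

We use the following standard facts. *Stone duality* matches a Boolean algebra $A$ with the profinite set $\mathrm{Spec}A$ of its ultrafilters. Injective homomorphisms give surjections, surjective ones give closed embeddings, finite products give disjoint unions, and $|\mathrm{Spec}A|\le2^{|A|}$. For example, $A=P(\mathbb N)$ gives $\beta\mathbb N$, and the finite-or-cofinite subsets of $\mathbb N$ give $\mathbb N\cup\{\infty\}$. The Stone space of a complete Boolean algebra is ED. Clopen subsets of ED sets are ED. The topology on $\mathcal C$ is subcanonical.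

We also need sheaf cohomology. For $T\in\mathcal C$ let $k\langle T\rangle$ be the presheaf $S\mapsto k[\mathrm{Hom}(S,T)]$, and $k[T]$ its sheafification. For a sheaf $M$ of $k$-modules choose an injective resolution $M\to I^\bullet$. Then
$$R\Gamma(S,M)=R\mathrm{Hom}(k[S],M)=I^\bullet(S),\qquad H^i(S,M)=H^i(I^\bullet(S)),$$
and $S\mapsto I^\bullet(S)$ is a strict functor to complexes that takes finite disjoint unions to products. If $E$ is ED, then $\Gamma(E,-)$ is exact. Indeed, let $M\to M''$ be an epimorphism of sheaves and $m\in M''(E)$. It lifts on the members of a finite cover $(E_i\to E)$, hence on $\bigsqcup E_i$; the surjection $\bigsqcup E_i\to E$ has a section by projectivity, and pulling the lift back along this section gives a lift of $m$ on $E$. Therefore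
$$H^i(E,M)=0\quad\text{for } E\text{ ED and } i>0. \tag{1}$$

## 3. Why the values of $F$ must be unbounded

Before building $F$ we determine what shape it must have.

**Observation 3.** Let $F:\mathcal C^{\mathrm{op}}\to D(k)$ have Čech descent along surjections and vanish on all ED sets. If there is a $d$ with $H_iF(S)=0$ for all $i>d$ and all $S$, then $F=0$.

*Proof.* Choose a surjection $E\to T$ with $E$ ED and put $X^n=F(E^{\times_T(n+1)})$. Then $F(T)=\mathrm{Tot}\,X=\lim_n\mathrm{Tot}_nX$, and the fiber of $\mathrm{Tot}_nX\to\mathrm{Tot}_{n-1}X$ is $Y^n[-n]$, where $Y^n$ is a direct summand of $X^n$. Since $X^0=F(E)=0$, only $n\ge1$ contributes, and these fibers have homology only in degrees $\le d-1$. So each $\mathrm{Tot}_nX$ has homology in degrees $\le d-1$. The limit does too, since $H_i(\lim)$ is an extension of $\lim H_i$ by $\lim^1H_{i+1}$. Thus the bound $d$ improves to $d-1$, for all $T$ at once. Iterating, $F=0$. $\square$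

So $F$ must have homology in arbitrarily high degrees. A natural supply is given by shifted cohomology complexes. Let $M_1,M_2,\dots$ be sheaves of $k$-modules, put $R_n=R\Gamma(-,M_n)[n+1]$, so that $H_i(R_n(S))=H^{n+1-i}(S,M_n)$, and set
$$N=\mathrm{cofib}\Big(\bigoplus_{n\ge1}R_n\to\prod_{n\ge1}R_n\Big). \tag{2}$$
The map $\bigoplus\to\prod$ is injective on homology, so
$$H_i(N(S))=\prod_nH^{n+1-i}(S,M_n)\Big/\bigoplus_nH^{n+1-i}(S,M_n). \tag{3}$$
If $E$ is ED, then by (1) only the index $n=i-1$ can contribute, and a product with one nonzero factor equals the direct sum. So $N(E)=0$. On the other hand $H_0(N(S))\neq0$ as soon as $H^{n+1}(S,M_n)\ne0$ for infinitely many $n$.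

Is $N$ the desired functor? The point where this stops is Čech descent. It would follow if both $\prod_nR_n$ and $\bigoplus_nR_n$ had it, but for the direct sum we would have to commute $\mathrm{Tot}$ with an infinite direct sum of objects shifted further and further up. This is false in general. Let $X_p$ be the cosimplicial $k$-module whose normalized cochain complex is $k$ in degree $p$. Since $\mathrm{Tot}$ is computed by the product total complex of normalized cochains, $\mathrm{Tot}(X_p[p])=k$ in degree $0$, while $\mathrm{Tot}(\bigoplus_pX_p[p])=\prod_pk$, not $\bigoplus_pk$. So we have no reason to believe that $N$ has descent.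

We can, however, *force* descent on $N$. The danger is that the forcing kills everything. The plan is to find an invariant that is not changed by the forcing, and then to choose the $M_n$ so that it is nonzero on $N$.

## 4. Forcing descent

**Step 1: killing maps out of a set of objects.** For a set $\mathcal G$ of objects in a stable $\infty$-category with colimits, $\langle\mathcal G\rangle$ denotes the localizing subcategory it generates, that is, the smallest full stable subcategory that contains $\mathcal G$ and is closed under colimits.

**Lemma 4.** Let $\mathcal D$ be a stable $\infty$-category with all colimits and $\mathcal G$ a set of objects that are $\lambda$-compact for some regular $\lambda$. Every $N\in\mathcal D$ sits in a fiber sequence $W\to N\to F$ with $W\in\langle\mathcal G\rangle$ and $\mathrm{map}(G,F)=0$ for all $G\in\mathcal G$.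

*Proof.* Put $N_0=N$ and $N_{\alpha+1}=\mathrm{cofib}(\bigoplus G[i]\to N_\alpha)$, the sum running over all $G\in\mathcal G$, $i\in\mathbb Z$ and all homotopy classes of maps $G[i]\to N_\alpha$. At limit ordinals take colimits. By induction $\mathrm{fib}(N\to N_\alpha)\in\langle\mathcal G\rangle$: at successors this fiber is an extension of a direct sum of objects $G[i]$ by the previous fiber, and at limits it is a colimit of the previous fibers. Let $F=N_\lambda$. A map $G[i]\to N_\lambda$ factors through some $N_\alpha$ with $\alpha<\lambda$, because $G$ is $\lambda$-compact and $\lambda$ is regular. It then dies in $N_{\alpha+1}$. So $\mathrm{map}(G,F)=0$. $\square$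

**Step 2: finite products.** Let $\mathrm{Fun}=\mathrm{Fun}(\mathcal C^{\mathrm{op}},D(k))$ and let $\mathcal D\subset\mathrm{Fun}$ be the full subcategory of functors preserving finite products: $N(\emptyset)=0$ and $N(T\sqcup T')\simeq N(T)\times N(T')$. Since finite products in $D(k)$ are direct sums, $\mathcal D$ is closed under limits and colimits in $\mathrm{Fun}$, which are computed pointwise. By Yoneda, $\mathrm{map}(k\langle T\rangle,N)=N(T)$. So $k\langle T\rangle$ is compact in $\mathrm{Fun}$, and $\mathcal D$ is the right orthogonal of the set $\mathcal P$ of compact objects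
$$k\langle\emptyset\rangle,\qquad\mathrm{cofib}\big(k\langle T\rangle\oplus k\langle T'\rangle\to k\langle T\sqcup T'\rangle\big).$$
Apply Lemma 4 in $\mathrm{Fun}$ to $\mathcal P$. The resulting $N\to F$ has $F\in\mathcal D$ and fiber in $\langle\mathcal P\rangle$, and objects of $\langle\mathcal P\rangle$ have no maps to objects of $\mathcal D$. So $N\mapsto L^\times N:=F$ is a left adjoint of the inclusion $\mathcal D\subset\mathrm{Fun}$, and $\mathrm{fib}(N\to L^\times N)\in\langle\mathcal P\rangle$.

**Step 3: stalks, to control $L^\times$.** For $s\in S\in\mathcal C$ and $N\in\mathrm{Fun}$ put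
$$N_{(S,s)}=\mathrm{colim}_{C\ni s\text{ clopen in }S}N(C).$$
This preserves colimits in $N$.

**Lemma 5.** (1) $N_{(S,s)}\simeq(L^\times N)_{(S,s)}$ for all $N\in\mathrm{Fun}$. (2) If $N\in\mathcal D$ and $H_i(N_{(S,s)})=0$ for all $s\in S$, then $H_i(N(S))=0$.

*Proof.* (1) It suffices that the stalk functor kills $\mathcal P$. The stalk of $k\langle T\rangle$ is the free module on germs at $s$ of maps to $T$. A map from $C\ni s$ to $T\sqcup T'$ lands, after shrinking $C$, in $T$ or in $T'$, so germs of maps to $T\sqcup T'$ are the disjoint union of germs of maps to $T$ and to $T'$. And $\mathrm{Hom}(C,\emptyset)=\emptyset$ for $C\ne\emptyset$.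

(2) Filtered colimits commute with homology, so a class in $H_iN(S)$ vanishes on a clopen neighborhood of each point. By compactness it vanishes on the parts of a finite clopen partition. Since $H_iN$ takes finite disjoint unions to products, the class is zero. $\square$

**Step 4: the objects that detect descent.** Let $f:T'\to T$ be a surjection in $\mathcal C$, $T'_n=T'^{\times_T(n+1)}$, and
$$D_f=\mathrm{cofib}\big(|k\langle T'_\bullet\rangle|\to k\langle T\rangle\big),\qquad G_f=L^\times D_f.$$
For fixed $S$, $\mathrm{Hom}(S,T'_\bullet)$ is the Čech nerve of the map of sets $\mathrm{Hom}(S,T')\to\mathrm{Hom}(S,T)$, and its realization is the image $I_f(S)$, the set of maps that lift along $f$. Hence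
$$D_f(S)=k[\mathrm{Hom}(S,T)]/k[I_f(S)],$$
the functor of Section 1 for general $f$. Call an object of $D(k)$ discrete if it is concentrated in degree $0$. So $D_f(S)$ is discrete, and $D_f(E)=0$ for $E$ ED, by projectivity.

**Lemma 6.** (a) $G_f(S)$ is discrete for all $S\in\mathcal C$. (b) $G_f(E)=0$ for all ED sets $E$. (c) For $F\in\mathcal D$ one has $\mathrm{map}(G_f,F)=\mathrm{fib}\big(F(T)\to\mathrm{Tot}\,F(T'_\bullet)\big)$. (d) $G_f$ is $\aleph_1$-compact in $\mathcal D$.

*Proof.* By Lemma 5(1) the stalks of $G_f$ are those of $D_f$, which are filtered colimits of discrete objects. So they are discrete, and Lemma 5(2) gives (a). If $E$ is ED, so are its clopen subsets, hence the stalks of $D_f$ at points of $E$ vanish, and Lemma 5(2) gives (b). For (c), $\mathrm{map}(G_f,F)=\mathrm{map}(D_f,F)$ by adjunction; now use the definition of $D_f$ and Yoneda. For (d), $\mathrm{Tot}$ is a countable limit, so it commutes with $\aleph_1$-filtered colimits in $D(k)$, and colimits in $\mathcal D$ are pointwise; so the right side of (c) commutes with $\aleph_1$-filtered colimits in $F$. $\square$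

By (c), $F\in\mathcal D$ has Čech descent if and only if $\mathrm{map}(G_f,F)=0$ for all surjections $f$ in $\mathcal C$. By Lemma 4 we can achieve this at the cost of a $W\in\langle G_f\rangle$. So the functors we must be insensitive to are, up to colimits and shifts, functors with *discrete* values that vanish on ED sets. Let
$$\mathcal D_0=\{N\in\mathcal D: N(E)=0\text{ for all ED sets }E\}.$$
It is closed under limits and colimits, and $G_f\in\mathcal D_0$.

## 5. Links, and an invariant that kills discrete functors

A discrete object lives in one homological degree. If we can make a class of $N$ move up in degree forever, by operations natural in $N\in\mathcal D_0$, then the class lives where no discrete functor can. The operation comes from the following geometry.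

**Definition.** A *link* $(S,E,S')$ consists of $S,S'\in\mathcal C$, an ED set $E$, and maps $\alpha^+,\alpha^-:E\to S$ and $\beta:S'\to E$ with $\alpha^+\beta=\alpha^-\beta$.

*Example.* Let $p\in\beta\mathbb N$ be nonprincipal, and let $S$ be two copies of $\beta\mathbb N$ with the two copies of $p$ identified; that is, $S=\mathrm{Spec}\{(b,b')\in P(\mathbb N)^2: b\in p\Leftrightarrow b'\in p\}$. With $E=\beta\mathbb N$, $\alpha^\pm$ the two inclusions, $S'$ a point and $\beta$ the inclusion of $p$, this is a link. It joins two copies of $E$ along the image of $S'$, like a suspension.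

For a link and $N\in\mathrm{Fun}$ put
$$\mathrm{FP}(N)=N(E)\times_{N(S')}N(E)=\mathrm{fib}\big(N(E)^2\xrightarrow{\ \beta^*\mathrm{pr}_1-\beta^*\mathrm{pr}_2\ }N(S')\big).$$
There are two maps, natural in $N$:
$$c_N=(\alpha^{+*},\alpha^{-*}):N(S)\to\mathrm{FP}(N),\qquad\partial_N:N(S')[-1]\to\mathrm{FP}(N).$$
The first comes from the commutative square $\alpha^+\beta=\alpha^-\beta$. The second belongs to the fiber sequence $N(S')[-1]\to\mathrm{FP}(N)\to N(E)^2$. If $N\in\mathcal D_0$, then $N(E)=0$, so $\partial_N$ is an equivalence and we get a map, natural in $N\in\mathcal D_0$,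
$$\delta=\partial_N^{-1}c_N:N(S)\to N(S')[-1].$$
It sends $H_i(N(S))$ to $H_{i+1}(N(S'))$. In the example, $S'$ is a point, hence ED, and $\delta=0$; to get something nonzero, $S'$ must not be ED.

**Definition.** A *chain* is a sequence of links $(S_j,E_j,S_{j+1})$, $j\ge0$, with maps $\alpha_j^\pm,\beta_j$. For $N\in\mathcal D_0$ put
$$\Psi(N)=\mathrm{colim}\big(N(S_0)\xrightarrow{\delta_0}N(S_1)[-1]\xrightarrow{\delta_1[-1]}N(S_2)[-2]\to\cdots\big).$$

Evaluation, shifts and sequential colimits preserve colimits, so $\Psi:\mathcal D_0\to D(k)$ preserves colimits.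

**Proposition 7.** Suppose there are a chain, an $N\in\mathcal D_0$ and an element of $H_0(N(S_0))$ with nonzero image in $H_0\Psi(N)$. Then the conclusion of Theorem 1 holds.

*Proof.* Let $N'\in\mathcal D_0$ have discrete values. The homology of $N'(S_j)[-j]$ is concentrated in degree $-j$. Consecutive terms of the system live in different degrees, so all transition maps are zero on homology and $\Psi(N')=0$. In particular $\Psi(G_f)=0$ for all $f$, by Lemma 6(a),(b). Since $\Psi$ preserves colimits, it vanishes on the localizing subcategory $\mathcal W\subset\mathcal D_0$ generated by the set of all $G_f$.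

Lemma 4, applied in $\mathcal D$ with $\lambda=\aleph_1$ (Lemma 6(d)), gives $W\to N\to F$ with $W\in\mathcal W$ and $\mathrm{map}(G_f,F)=0$ for all $f$. Since $W,N\in\mathcal D_0$, also $F\in\mathcal D_0$, so $F$ preserves finite products and vanishes on ED sets. By Lemma 6(c), $F$ has Čech descent. Finally $\Psi(N)\simeq\Psi(F)$ because $\Psi(W)=0$. The given element has nonzero image in $H_0\Psi(N)=H_0\Psi(F)$, and this image factors through $H_0(F(S_0))$. So $H_0(F(S_0))\neq0$. $\square$

It remains to produce a chain and sheaves $M_n$ so that the functor $N$ of (2) has a class surviving in $\Psi(N)$. We need links along which cohomology classes move: from degree $m-1$ on $S'$ to degree $m$ on $S$.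

## 6. Doubling a space inside an extremally disconnected one

The purpose of this section is to isolate what a link must satisfy so that classes in $H^{m-1}(S',M)$ come from classes in $H^m(S,M)$. The model is a suspension: embed $K$ in an ED set $E$ and glue two copies of $E$ along $K$. We need a slightly more general form, in which the gluing takes place along a bigger closed set $P\subset E$ that retracts onto $K$.

**Definition.** A *doubling datum* consists of a complete Boolean algebra $B$, an ideal $\mathcal I\subset B$, a Boolean algebra $A$, and homomorphisms $s:A\to B/\mathcal I$ and $r:B/\mathcal I\to A$ with $rs=\mathrm{id}_A$. Write $[b]$ for the class of $b$ in $B/\mathcal I$, put $\varphi(b)=r([b])$, and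
$$A'=\{(b,b')\in B\times B:\ [b]=[b']\in s(A)\},$$
a subalgebra of $B\times B$.

*Example (plain doubling).* If $\varphi:B\to A$ is surjective and $\mathcal I=\ker\varphi$, take $r:B/\mathcal I\cong A$ and $s=r^{-1}$. Then $A'=\{(b,b'):\varphi(b)=\varphi(b')\}$. With $B=P(\mathbb N)$, $A=\{0,1\}$ and $\varphi$ an ultrafilter $p$, we recover the example of Section 5.

Put $K=\mathrm{Spec}A$, $K'=\mathrm{Spec}A'$, $E=\mathrm{Spec}B$, and let $P=\mathrm{Spec}(B/\mathcal I)\subset E$ be the closed set of ultrafilters disjoint from $\mathcal I$. Then $E$ is ED. We assume $E\in\mathcal C$. Let $\pi=\mathrm{Spec}(s):P\to K$, which is surjective since $s$ is injective, and $\sigma=\mathrm{Spec}(r):K\to P$. Then $\pi\sigma=\mathrm{id}_K$. Let $\beta=\mathrm{Spec}(\varphi)$; it is the composite $K\xrightarrow{\sigma}P\subset E$. Let $\alpha^\pm:E\to K'$ be dual to the two projections $A'\to B$. Since $A'\subset B\times B$, the map $(\alpha^+,\alpha^-):E\sqcup E\to K'$ is surjective. So $P,K,K'$ are $\kappa$-small as well. For $(b,b')\in A'$ we have $[b]=[b']$, hence $\varphi(b)=\varphi(b')$. Therefore $\alpha^+\beta=\alpha^-\beta=:\iota:K\to K'$,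 and $(K',E,K)$ is a link.

Put $\mathcal T=E\sqcup E$ and $Q=P\sqcup P\subset\mathcal T$, with the surjections $(\alpha^+,\alpha^-):\mathcal T\to K'$ and $(\pi,\pi):Q\to K$. The square formed by $Q\to\mathcal T\to K'$ and $Q\to K\xrightarrow{\iota}K'$ commutes. Dually, let $(b,b')\in A'$ with $[b]=[b']=s(a)$. The first composite sends it to $([b],[b'])=(s(a),s(a))$. The second sends it first to $\varphi(b)=rs(a)=a$ and then to $(s(a),s(a))$.

**Lemma 8.** $\mathcal T\times_{K'}\mathcal T=\Delta_{\mathcal T}\cup(Q\times_KQ)$. Consequently $K'$ is the pushout $\mathcal T\sqcup_QK$ in sheaves of sets on $\mathcal C$, and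
$$0\to k[Q]\to k[\mathcal T]\oplus k[K]\to k[K']\to0\tag{4}$$
is exact.

*Proof.* **Step 1: the kernel pair.** "$\supset$" follows from commutativity of the square. Conversely let $t\neq t'$ in $\mathcal T$ have the same image in $K'$. Suppose $t\notin Q$, say $t$ lies in the first copy of $E$. Then $t$ contains some $k_0\in\mathcal I$. Elements $(b,0)$ with $b\in\mathcal I$ lie in $A'$, as $[b]=[0]=s(0)$. If $t'$ is in the second copy, then $(k_0,0)$ belongs to the image of $t$ and not to that of $t'$. If $t'$ is in the first copy, choose $b\in t$ with $b\notin t'$; then $(b\wedge k_0,0)$ belongs to the image of $t$ and not to that of $t'$. Both are contradictions, and the remaining cases are symmetric. So $t,t'\in Q$. For $a\in A$ choose $b$ with $[b]=s(a)$. Then $(b,b)\in A'$, so $b\in t$ if and only if $b\in t'$, whichever copies they lie in. That is, $s(a)\in t\Leftrightarrow s(a)\in t'$ when $t,t'$ are viewed as ultrafilters of $B/\mathcal I$. Hence $t$ and $t'$ have the same image in $K$.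

**Step 2: the pushout property.** Let $G$ be a sheaf of sets. Let $(x,l)\in G(\mathcal T)\times G(K)$ agree on $Q$. We claim that $p_1^*x=p_2^*x$ on $\mathcal T\times_{K'}\mathcal T$. By Step 1 this can be checked on the cover $\Delta_{\mathcal T}\sqcup(Q\times_KQ)$. On $\Delta_{\mathcal T}$ it is clear; on $Q\times_KQ$ both sides are the pullback of $l$. Since $\mathcal T\to K'$ is a cover, $x$ descends to a unique $g\in G(K')$. Moreover $\iota^*g$ and $l$ have the same pullback to $Q$, namely $x|_Q$, and $G(K)\to G(Q)$ is injective because $Q\to K$ is surjective. So $\iota^*g=l$.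

**Step 3: linearization.** The functor $k[-]$ from sheaves of sets to sheaves of $k$-modules is a left adjoint, so $k[K']$ is the pushout of $k[\mathcal T]$ and $k[K]$ along $k[Q]$. It preserves monomorphisms, so $k[Q]\to k[\mathcal T]$ is injective. This is (4). $\square$

**Lemma 9 (suspension).** Let $(K',E,K)$ be the link of a doubling datum with $E\in\mathcal C$, let $M$ be a sheaf of $k$-modules, $R=R\Gamma(-,M)$, and consider
$$c:H^m(K',M)\to H^m(\mathrm{FP}(R)),\qquad\partial:H^{m-1}(K,M)\to H^m(\mathrm{FP}(R)).$$
(1) For every $m\ge1$ and $y\in H^{m-1}(K,M)$ there is $x\in H^m(K',M)$ with $c(x)=\partial(y)$.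
(2) $\partial$ is injective for $m\ge2$.
The same holds, with the corresponding indices, for $R\Gamma(-,M)[d]$, $d\in\mathbb Z$.

*Proof.* (2) The kernel of $\partial$ is the image of $H^{m-1}(E,M)^2$, which is zero for $m\ge2$ by (1) of Section 2.

(1) Let $I^\bullet$ be an injective resolution of $M$.

**Step 1: a complex for $\mathrm{FP}(R)$.** It is represented by the complex with degree-$m$ part $I^m(E)^2\oplus I^{m-1}(K)$ and differential
$$d(u,v,z)=(du,\,dv,\,\beta^*u-\beta^*v-dz).$$
In it $c(x)=(\alpha^{+*}x,\alpha^{-*}x,0)$, and $\partial(y)=\pm(0,0,y)$ with a sign depending only on conventions.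

**Step 2: Mayer–Vietoris.** Applying $\mathrm{Hom}(-,I^\bullet)$ to (4), and using that the $I^i$ are injective, we get a short exact sequence of complexes
$$0\to I^\bullet(K')\to I^\bullet(E)^2\oplus I^\bullet(K)\to I^\bullet(P)^2\to0,\qquad(e,e',l)\mapsto(e|_P-\pi^*l,\ e'|_P-\pi^*l),$$
where the first map is $x\mapsto(\alpha^{+*}x,\alpha^{-*}x,\iota^*x)$.

**Step 3: the class $x$.** Represent the given class by a cocycle $y\in I^{m-1}(K)$ and choose $(e,e',l)$ in degree $m-1$ mapping to $(\pi^*y,0)$. Since $(\pi^*y,0)$ is a cocycle, $d(e,e',l)$ maps to $0$ and comes from a unique $x\in I^m(K')$. It is a cocycle, and $\alpha^{+*}x=de$, $\alpha^{-*}x=de'$.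

**Step 4: comparison.** Apply $\sigma^*$ to $e|_P-\pi^*l=\pi^*y$ and to $e'|_P-\pi^*l=0$. As $\pi\sigma=\mathrm{id}$ and $\beta$ is $\sigma$ followed by $P\subset E$, this gives $\beta^*e-l=y$ and $\beta^*e'-l=0$. So $\beta^*e-\beta^*e'=y$, and
$$c(x)-d(e,e',0)=(de,de',0)-(de,de',y)=(0,0,-y).$$
Hence $c(x)=\pm\partial(y)$ in cohomology; replacing $x$ by $-x$ if necessary gives (1).

A shift by $d$ changes $c$ and $\partial$ at most by signs, which does not affect the statements. $\square$

## 7. What obstructs doubling, and good Boolean algebras

Lemma 9 suggests: start with $K$ having $H^1(K,M)\ne0$, for instance $\mathbb N\cup\{\infty\}$ (Section 10 will show that its $H^1$ is nonzero for suitable $M$), double it, double the result, and so on. This fails at the very first step. In a doubling datum $\beta:K\to E$ is injective, because $\pi\sigma=\mathrm{id}$. So $K$ is a closed subspace of an ED set. But an ED set $E$ contains no convergent sequence of distinct points $x_n\to x$, $x\ne x_n$. Indeed, $\{x_m:m\ne n\}\cup\{x\}$ is closed and misses $x_n$, so we can choose inductively clopen sets $U_n\ni x_n$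 that contain none of the other points and are pairwise disjoint (subtract $U_1,\dots,U_{n-1}$). The open sets $V=\bigcup_nU_{2n}$ and $V'=\bigcup_nU_{2n+1}$ are disjoint. Since $\overline V$ is open, it is disjoint from $V'$, hence from $\overline{V'}$. But $x$ lies in both closures.

So we need a class of algebras $A$ that admit a surjection $\varphi:B\to A$ from a complete algebra, and enough control to see that $A'$ is again in such a class. Think of $B$ as generated, in an infinitary way, by symbols $t\in A$. Suppose that every element of $B$ depends on at most $\rho$ of the symbols. To define $\varphi$ we must evaluate infinitary expressions in at most $\rho$ variables in $A$. That is what the next definition demands. Write $a^1=a$, $a^0=\neg a$.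

**Definition.** Let $\lambda$ be an infinite cardinal. A Boolean algebra $A$ is *$\lambda$-good* if for every family $a=(a_j)_{j\in J}$ in $A$ with $|J|<\lambda$ there is a homomorphism $h_a:P(2^J)\to A$ such that

(i) $h_a(\{f:f(j)=1\})=a_j$ for all $j\in J$;

(ii) $h_a(X)=\sup_{f\in X}h_a(\{f\})$ in $A$ for all $X\subset2^J$.

*Examples.* Every Boolean algebra is $\omega$-good: for finite $J$, $P(2^J)$ is the free Boolean algebra on $J$, and (ii) involves finite joins only. A power set $P(X)$ is $\lambda$-good for every $\lambda$, with $h_a(Y)=\{x:(1_{a_j}(x))_j\in Y\}$. The algebra $A_\omega$ of finite or cofinite subsets of $\mathbb N$ is not $\omega_1$-good. Take $a_n=\{n\}$, $n\in\mathbb N$. By (3) of Lemma 10 below, $h_a(\{f\})=\inf_na_n^{f(n)}$, which is $\{n\}$ if $f$ is the indicator function of $n$. Taking $X$ to be the set of indicator functions of even $n$, (ii) would give a least upper bound of $\{0\},\{2\},\{4\},\dots$ in $A_\omega$. The upper bounds are the cofinite sets containing all even numbers, and there is no least one.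

**Lemma 10.** (3) $h_a(\{f\})=\inf_ja_j^{f(j)}$; hence $h_a$ is unique. (4) If $I\subset J$ and $\mathrm{res}:2^J\to2^I$ is restriction, then $h_{a|I}(X)=h_a(\mathrm{res}^{-1}X)$.

*Proof.* (3) By (i), $h_a(\{f\})$ is a lower bound of the $a_j^{f(j)}$. Let $c$ be any lower bound. For $g\ne f$ pick $j$ with $g(j)\neq f(j)$; then $c\le a_j^{f(j)}$ and $h_a(\{g\})\le a_j^{g(j)}=\neg a_j^{f(j)}$, so $h_a(\{g\})\le\neg c$. By (ii), $h_a(2^J\setminus\{f\})\le\neg c$, i.e. $c\le h_a(\{f\})$. With (ii), this determines $h_a$.

(4) The right side is a homomorphism in $X$ and satisfies (i). For (ii), an upper bound of all $h_a(\mathrm{res}^{-1}\{f\})$, $f\in X$, dominates $h_a(\{g\})$ for all $g\in\mathrm{res}^{-1}X$, hence dominates $h_a(\mathrm{res}^{-1}X)$. Now use uniqueness. $\square$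

The first nontrivial good algebras are obtained from the convergent sequence by raising the cardinal. For a regular infinite cardinal $\theta$ let
$$A_\theta=\{X\subset\theta:\ |X|<\theta\text{ or }|\theta\setminus X|<\theta\},\qquad K_\theta=\mathrm{Spec}A_\theta.$$
So $K_\omega=\mathbb N\cup\{\infty\}$.

**Lemma 11.** $A_\theta$ is $\theta$-good.

*Proof.* Let $(a_j)_{j\in J}$ be a family with $|J|<\theta$. Each $1_{a_j}$ is constant outside a set of size $<\theta$. By regularity, all $d\in\theta$ outside one set of size $<\theta$ have the same pattern $(1_{a_j}(d))_j\in2^J$. So $h(X)=\{d:(1_{a_j}(d))_j\in X\}$ lies in $A_\theta$ for all $X\subset2^J$. This is a homomorphism with (i). Since $h(X)$ is the union of the $h(\{f\})$, $f\in X$, and lies in $A_\theta$, it is their supremum there. $\square$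

Goodness will be spent: from a $\rho^+$-good $A$ we shall get a $\mu$-good $A'$ with a smaller $\mu$. This is why we start with a large $\theta$, why only finitely many doublings are possible from a given start, and why the final chain combines infinitely many towers.

## 8. Regular open sets of $2^T$ in a finer topology

Here we build the complete algebras $B$. Let $(\mu,\rho)=(\omega,\omega)$ or $(\mu,\rho)=(\nu^+,2^\nu)$ with $\nu$ an infinite cardinal. Then
$$\mu\text{ is regular},\qquad\mu\le\rho,\qquad2^{<\mu}\le\rho,\qquad\rho^{<\mu}=\rho.$$
For a set $T$ let $\mathrm{Fn}(T)$ be the set of partial functions $p:T\to2$ with $|\mathrm{dom}\,p|<\mu$. Two of them are compatible if they agree on the intersection of their domains. Topologize $2^T$ by the basis of sets $[p]=\{w:w\supset p\}$. They are clopen: the complement of $[p]$ is the union of the sets $[t\mapsto1-p(t)]$, $t\in\mathrm{dom}\,p$. Let $B=RO(T,\mu)$ be the complete Boolean algebra of regular open subsets $b=\mathrm{int}\,\mathrm{cl}\,b$. In it, finite meets are intersections, $\bigvee b_i=\mathrm{int}\,\mathrm{cl}\bigcup b_i$, and $\neg b$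 is the interior of the complement. Clopen sets belong to $B$. For $\mu=\omega$ this is the usual product topology.

View $2^T$ as the group $(\mathbb Z/2)^T$. Translations $w\mapsto w+g$ permute the sets $[p]$, so they are homeomorphisms and act on $B$ by automorphisms. A set $b\subset2^T$ is *supported by* $J\subset T$ if $b+g=b$ for all $g$ with $g|_J=0$; equivalently $b=\mathrm{res}_J^{-1}(b_J)$ for some $b_J\subset2^J$. For example, $[p]$ is supported by $\mathrm{dom}\,p$.

**Lemma 12.** (1) A family $W\subset\mathrm{Fn}(T)$ of pairwise incompatible elements has size $\le\rho$. (2) Every $b\in B$ is supported by some $J$ with $|J|\le\rho$. (3) $|B|\le(|T|+2)^\rho$. (4) $B$ is $\mu$-good.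

*Proof.* (1) We collect a small set $J$ that captures $W$. Build increasing $J_\alpha\subset T$, $\alpha<\mu$, with $|J_\alpha|\le\rho$: $J_0=\emptyset$, unions at limits. Given $J_\alpha$, there are at most $\rho^{<\mu}\cdot2^{<\mu}\le\rho$ elements $q\in\mathrm{Fn}(J_\alpha)$. For each $q$ of the form $p|_{J_\alpha}$ with $p\in W$ choose one such $p_q\in W$. Put $J_{\alpha+1}=J_\alpha\cup\bigcup_q\mathrm{dom}\,p_q$. Let $J=\bigcup_\alpha J_\alpha$, so $|J|\le\rho$. Take any $p\in W$. Since $|\mathrm{dom}\,p|<\mu$ and $\mu$ is regular, $\mathrm{dom}\,p\cap J\subset J_\alpha$ for some $\alpha$. Let $q=p|_{J_\alpha}$. As $\mathrm{dom}\,p_q\subset J$, we have $\mathrm{dom}\,p\cap\mathrm{dom}\,p_q\subset J_\alpha$, and there both $p$ and $p_q$ equal $q$. So they are compatible, hence $p=p_q\in\mathrm{Fn}(J)$. Thus $W\subset\mathrm{Fn}(J)$ and $|W|\le\rho$.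

(2), (3) Let $W$ be a maximal family of pairwise incompatible $p$ with $[p]\subset b$, and $O=\bigcup_{p\in W}[p]$. If a nonempty $[q]\subset b$ were disjoint from $O$, then $q$ could be added to $W$. So $O$ is dense in $b$ and $b=\mathrm{int}\,\mathrm{cl}\,O$. Let $J=\bigcup_{p\in W}\mathrm{dom}\,p$; by (1), $|J|\le\rho$. The set $O$ is invariant under translations by $g$ with $g|_J=0$, hence so is $b$. Moreover $b$ is determined by $W$, a subset of size $\le\rho$ of $\mathrm{Fn}(T)$, and $|\mathrm{Fn}(T)|\le(|T|+2)^\rho$. So $|B|\le((|T|+2)^\rho)^\rho=(|T|+2)^\rho$.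

(4) Let $(b_j)_{j\in J}$ be a family in $B$, $|J|<\mu$, and $c_f=\bigwedge_jb_j^{f(j)}$ for $f\in2^J$. These are pairwise disjoint. We claim $\bigvee_fc_f=1$. Let $p\in\mathrm{Fn}(T)$. Enumerate $J$ as $(j_i)_{i<\tau}$ with $\tau<\mu$, and define $p=p_0\subset p_1\subset\cdots\subset p_\tau$ in $\mathrm{Fn}(T)$. If $[p_i]\cap b_{j_i}\ne\emptyset$, choose $p_{i+1}\supset p_i$ with $[p_{i+1}]\subset b_{j_i}$. Otherwise put $p_{i+1}=p_i$; then $[p_{i+1}]\subset\neg b_{j_i}$. At limits take unions, which stay in $\mathrm{Fn}(T)$ because $\mu$ is regular. Then $\emptyset\neq[p_\tau]\le c_f$ for some $f$. So no nonempty $[p]$ is disjoint from $\bigvee_fc_f$, which proves the claim.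

Put $h(X)=\bigvee_{f\in X}c_f$. Since the $c_f$ are pairwise disjoint with join $1$, $h$ is a homomorphism with (ii). For (i): $h(\{f:f(j)=1\})\le b_j$ and $h(\{f:f(j)=0\})\le\neg b_j$, and these two elements join to $1$, so both inequalities are equalities. $\square$

Let $\mathcal S$ be the field of all sets $X\subset2^T$ that are supported by some $J$ with $|J|<\mu$. Such an $X$ is the union of the sets $[f]$, $f\in X_J$, and so is its complement. So $X$ is clopen, and $\mathcal S\subset B$ is a subalgebra. By regularity of $\mu$, $\mathcal S$ is closed under unions and intersections of fewer than $\mu$ members; being clopen, these are suprema and infima in $B$. For $\mu=\omega$, $\mathcal S$ is the free Boolean algebra on $T$.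

## 9. From a $\rho^+$-good algebra to a doubling datum

Let $(\mu,\rho)$ be as in Section 8.

**Proposition 13.** Let $A$ be a $\rho^+$-good Boolean algebra and $B=RO(A,\mu)$. There is a doubling datum $(B,\mathcal I,A,s,r)$ such that the resulting algebra $A'\subset B\times B$ is $\mu$-good.

*Proof.* **Step 1: define $\varphi:B\to A$ by evaluating at the elements of $A$.** Let $T=A$ with the tautological family $a_t=t$. The sets $[0|_J]$, $J\subset T$, $|J|<\mu$, have the finite intersection property. Let $e_0$ be an ultrafilter on $B$ containing all of them. For $b\in B$ supported by $J$ with $|J|\le\rho$ (Lemma 12(2)) put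
$$\varphi(b)=h_{a|J}\big(\{f\in2^J:\ b+\tilde f\in e_0\}\big)\in A,\tag{5}$$
where $\tilde f\in2^T$ is the extension of $f$ by $0$. The map $h_{a|J}$ exists because $A$ is $\rho^+$-good.

*Independence of $J$.* Let $J\subset J'$ both support $b$, and let $f'\in2^{J'}$. The function $\tilde f'-\widetilde{f'|_J}$ vanishes on $J$, so $b+\tilde f'=b+\widetilde{f'|_J}$. So the set in (5) for $J'$ is $\mathrm{res}^{-1}$ of the set for $J$, and Lemma 10(4) gives the same value. Two arbitrary supports are compared through their union.

*Homomorphism.* For two elements use a common $J$. Since $b\mapsto b+\tilde f$ is an automorphism of $B$ and $e_0$ is an ultrafilter, $b\mapsto\{f\in2^J:b+\tilde f\in e_0\}$ is compatible with meets and complements, and $h_{a|J}$ is a homomorphism.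

**Step 2: compute $\varphi$ on $\mathcal S$.** Let $X\in\mathcal S$ be supported by $J$, $|J|<\mu$. Then $X+\tilde f$ is supported by $J$, so it contains $[0|_J]$ or is disjoint from it. As $[0|_J]\in e_0$,
$$X+\tilde f\in e_0\iff0\in X+\tilde f\iff\tilde f\in X\iff f\in X_J.$$
Hence
$$\varphi(X)=h_{a|J}(X_J)\qquad(X\in\mathcal S\text{ supported by }J,\ |J|<\mu).\tag{6}$$
In particular $\varphi(\{w:w(t)=1\})=t$, so $\varphi|_{\mathcal S}$ is onto $A$.

**Step 3: choose the ideal.** Since $\varphi$ is onto, one could now double along $\mathcal I=\ker\varphi$. To see that $A'$ is $\mu$-good we shall need $\mathcal I$ to be closed under suprema of fewer than $\mu$ elements. For $\ker\varphi$ there is nothing to guarantee this when $\mu>\omega$: formula (5) involves the ultrafilter $e_0$, which is only known to be closed under finite meets. On $\mathcal S$, however, (6) does not involve $e_0$. So we take the ideal generated by the part of the kernel in $\mathcal S$: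
$$N_0=\{X\in\mathcal S:\varphi(X)=0\},\qquad\mathcal I=\{b\in B:\ b\subset X\text{ for some }X\in N_0\}.$$
This is an ideal, $\varphi(\mathcal I)=0$, and $\mathcal I\cap\mathcal S=N_0$.

*$\mathcal I$ is closed under suprema of fewer than $\mu$ elements.* Let $b_i\subset X_i\in N_0$ for $i<\tau<\mu$, and let $J$, $|J|<\mu$, support all $X_i$. Then $X=\bigcup_iX_i\in\mathcal S$ is clopen and contains $\bigvee_ib_i$. By (6) and (ii), $\varphi(X)$ is the supremum of the $h_{a|J}(\{f\})$, $f\in X_J$. Each such $f$ lies in some $(X_i)_J$, so $h_{a|J}(\{f\})\le\varphi(X_i)=0$. So $\varphi(X)=0$, i.e. $X\in N_0$.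

**Step 4: the datum.** Since $\varphi|_{\mathcal S}$ induces $\mathcal S/N_0\cong A$ and $\mathcal I\cap\mathcal S=N_0$, there is an injective homomorphism $s:A\to B/\mathcal I$ with $s(\varphi(X))=[X]$ for $X\in\mathcal S$. Since $\varphi(\mathcal I)=0$, $\varphi$ induces $r:B/\mathcal I\to A$. Then $rs(\varphi(X))=\varphi(X)$, so $rs=\mathrm{id}_A$. As $s(A)=\{[X]:X\in\mathcal S\}$,
$$A'=\{(b,b')\in B\times B:\ \exists X\in\mathcal S,\ b\,\triangle\,X\in\mathcal I,\ b'\,\triangle\,X\in\mathcal I\}.$$
Call such an $X$ a witness for $(b,b')$.

**Step 5: $A'$ is $\mu$-good.** Let $(b_j,b_j')_{j\in J}$ be a family in $A'$ with $0<|J|<\mu$ (for $J=\emptyset$ there is nothing to do), with witnesses $X_j$. By Step 3,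
$$k_0=\bigvee_{j\in J}\big((b_j\triangle X_j)\vee(b_j'\triangle X_j)\big)\in\mathcal I.$$
For $Y\subset2^J$ consider
$$X_Y=\{w:(1_{X_j}(w))_j\in Y\}=\bigcup_{f\in Y}\bigcap_jX_j^{f(j)}.$$
It is supported by the union of fewer than $\mu$ sets of size $<\mu$, so $X_Y\in\mathcal S$. Each $\bigcap_jX_j^{f(j)}$ is in $\mathcal S$ and is the infimum in $B$; the union $X_Y$ is clopen, hence is the supremum in $B$. So $X_Y=h_{(X_j)}(Y)$, with $h$ computed in $B$ by Lemma 12(4).

Meeting with $\neg k_0$ is a complete homomorphism from $B$ onto the algebra of elements below $\neg k_0$. There $b_j$, $b_j'$ and $X_j$ have the same image. Since $h_{(b_j)}(Y)=\bigvee_{f\in Y}\bigwedge_jb_j^{f(j)}$, and similarly for the others,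
$$h_{(b_j)}(Y)\,\triangle\,X_Y\le k_0,\qquad h_{(b_j')}(Y)\,\triangle\,X_Y\le k_0.$$
As $k_0\in\mathcal I$, the pair $H(Y)=(h_{(b_j)}(Y),h_{(b_j')}(Y))$ lies in $A'$, with witness $X_Y$. Now $H:P(2^J)\to A'$ is a homomorphism with (i). It satisfies (ii) because $H(Y)\in A'$ is the supremum of the $H(\{f\})$, $f\in Y$, already in $B\times B$. $\square$

## 10. A sheaf with $H^1(K_\theta,M)\neq0$

The towers of doublings must start from a space with a nonzero $H^1$. The next lemma strengthens the computation of Section 1: not even a linear combination of points of $\beta\theta$, varying continuously, gives a section of $\beta\theta\to K_\theta$.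

**Lemma 14.** Let $\theta$ be a regular infinite cardinal with $\beta\theta\in\mathcal C$. There is a sheaf $M$ of $k$-modules on $\mathcal C$ with $H^1(K_\theta,M)\ne0$.

*Proof.* **Step 1: the sheaf, and what vanishing would mean.** Let $q:\beta\theta\to K_\theta$ be the surjection dual to $A_\theta\subset P(\theta)$, and
$$M=\ker\big(q_*:k[\beta\theta]\to k[K_\theta]\big).$$
Since $q$ is a cover, $q_*$ is an epimorphism. Suppose $H^1(K_\theta,M)=0$. By the long exact sequence there is $w\in\Gamma(K_\theta,k[\beta\theta])$ with $q_*w=[\mathrm{id}]$.

**Step 2: evaluate $w$ at points and on clopen sets.** Every covering sieve of the one-point space $*$ contains the identity, because a nonempty profinite set has a point. So sheafification does not change the value at $*$, and $k[T](*)=k\langle T\rangle(*)$ is the free module on the set $T$. Hence $w$ has values $w(x)$, $x\in K_\theta$, which are finitely supported $k$-linear combinations of points of $\beta\theta$ with $q_*w(x)=[x]$. For $C\subset\theta$ let $\overline C\subset\beta\theta$ be the corresponding clopen set. For a finitely supported combination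 $v$ let $v(\overline C)$ be the sum of its coefficients at points of $\overline C$. The function $1_{\overline C}$ induces a map from $k[\beta\theta]$ to the sheaf of locally constant $k$-valued functions. Applied to $w$, it shows that $x\mapsto w(x)(\overline C)$ is locally constant on $K_\theta$.

**Step 3: the fibers of $q$.** Let $\infty\in K_\theta$ be the ultrafilter of sets with complement of size $<\theta$. Then $U:=q^{-1}(\infty)$ is the set of uniform ultrafilters on $\theta$, those containing no set of size $<\theta$. If $p\notin U$, some $Y\in p$ has $|Y|<\theta$. As $P(Y)\subset A_\theta$, $q(p)$ determines $p$. So $q^{-1}(q(p))=\{p\}$ for $p\notin U$. Comparing coefficients in $q_*w(x)=[x]$, we see that $w(\infty)$ is supported in $U$, and that for $d\in\theta$ (a principal ultrafilter)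
$$w(d)=[d]+v(d),\qquad v(d)\text{ supported in }U.$$
Put $u(d)=w(\infty)-v(d)$, a finite combination supported in $U$.

**Step 4: use local constancy at $\infty$.** Let $C\subset\theta$. A neighborhood of $\infty$ contains all $d\in\theta$ outside a set of size $<\theta$. So there is $u_C\subset\theta$, $|u_C|<\theta$, with $1_C(d)+v(d)(\overline C)=w(\infty)(\overline C)$ for $d\in\theta\setminus u_C$, that is,
$$u(d)(\overline C)=1_C(d)\qquad\text{for }d\in\theta\setminus u_C.\tag{7}$$

**Step 5: an almost disjoint family.** There are subsets $(q_\alpha)_{\alpha<\theta^+}$ of $\theta$ of size $\theta$ with pairwise intersections of size $<\theta$. Start with $\theta$ disjoint sets of size $\theta$. Given such a family of $\theta$ sets, reindex it as $(q_\gamma)_{\gamma<\theta}$ and choose recursively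
$$\xi_\beta\in q_\beta\setminus\Big(\bigcup_{\gamma<\beta}q_\gamma\cup\{\xi_\gamma:\gamma<\beta\}\Big)\qquad(\beta<\theta).$$
This is possible because by regularity the removed part of $q_\beta$ has size $<\theta$. Add the set $\{\xi_\beta:\beta<\theta\}$. It has size $\theta$ and meets $q_\gamma$ only in points $\xi_\beta$ with $\beta\le\gamma$. Iterate $\theta^+$ times, with unions at limit stages; at every stage the family has size $\theta$.

**Step 6: contradiction.** Choose $d_\alpha\in q_\alpha\setminus u_{q_\alpha}$. By (7), $u(d_\alpha)(\overline{q_\alpha})=1\ne0$. There are $\theta^+$ indices $\alpha$ and only $\theta$ values $d_\alpha$, so some $d$ equals $d_\alpha$ for infinitely many $\alpha$. For each of these, some $p$ in the finite support of $u(d)$ contains $q_\alpha$. So one $p\in U$ contains $q_\alpha$ and $q_{\alpha'}$ with $\alpha\neq\alpha'$, hence contains $q_\alpha\cap q_{\alpha'}$, a set of size $<\theta$. This contradicts uniformity. $\square$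

## 11. Towers of doublings, the chain, and the surviving class

We now prove Theorem 1. Let $\kappa>\beth_\omega$ be a strong limit. Put
$$\mu_0=\rho_0=\omega,\qquad\mu_{j+1}=\rho_j^+,\qquad\rho_{j+1}=2^{\rho_j}.$$
Then $\rho_j=\beth_j$, and each pair $(\mu_j,\rho_j)$ is as in Section 8.

**Step 1: for each $n$, a tower with $n$ doublings.** Let $n\ge1$ and $A_n^{(n)}=A_{\mu_n}$, which is $\mu_n$-good by Lemma 11. Suppose $A_{j+1}^{(n)}$ is constructed and $\mu_{j+1}$-good, $0\le j<n$. Since $\mu_{j+1}=\rho_j^+$, Proposition 13 applies with $(\mu_j,\rho_j)$ and $A=A_{j+1}^{(n)}$. It gives $B_j^{(n)}=RO(A_{j+1}^{(n)},\mu_j)$, $\varphi_j^{(n)}:B_j^{(n)}\to A_{j+1}^{(n)}$ and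
$$A_j^{(n)}:=(A_{j+1}^{(n)})'\subset B_j^{(n)}\times B_j^{(n)},$$
which is $\mu_j$-good. Continue down to $j=0$. Put $K_j^{(n)}=\mathrm{Spec}A_j^{(n)}$. For $j<n$ we have the link $(K_j^{(n)},\mathrm{Spec}B_j^{(n)},K_{j+1}^{(n)})$ of Section 6.

**Step 2: sizes, to stay inside $\mathcal C$.** Since $\mu_n=\beth_{n-1}^+\le\beth_n$, we have $|A_n^{(n)}|\le\mu_n^{\beth_{n-1}}\le\beth_n^{\beth_{n-1}}=\beth_n$. By Lemma 12(3) and downward induction, $|B_j^{(n)}|\le\beth_n^{\beth_j}=\beth_n$ for $j\le n-1$, hence $|A_j^{(n)}|\le\beth_n$. So all spaces in the towers have at most $2^{\beth_n}=\beth_{n+1}$ points, and $\beta\mu_n$ has at most $2^{2^{\mu_n}}\le\beth_{n+2}$. All of these are $<\kappa$.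

**Step 3: the chain.** Put
$$S_j=\mathrm{Spec}\prod_{n\ge\max(j,1)}A_j^{(n)},\qquad E_j=\mathrm{Spec}\prod_{n\ge j+1}B_j^{(n)}\qquad(j\ge0).$$
Their cardinalities are at most $2^{\beth_\omega^\omega}\le\beth_{\omega+2}<\kappa$. This is where $\kappa>\beth_\omega$ is used. A product of complete Boolean algebras is complete, so $E_j$ is ED. Let $\alpha_j^\pm:E_j\to S_j$ be dual to the homomorphism that drops the factor $n=j$ (if present) and applies the two projections $A_j^{(n)}\to B_j^{(n)}$ for $n\ge j+1$. Let $\beta_j:S_{j+1}\to E_j$ be dual to $\prod_{n\ge j+1}\varphi_j^{(n)}$. Factor by factor, $\alpha_j^+\beta_j=\alpha_j^-\beta_j$. So this is a chain.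

For $n\ge j+1$, projection to the $n$th factor exhibits clopen subsets $K_j^{(n)}\subset S_j$, $\mathrm{Spec}B_j^{(n)}\subset E_j$ and $K_{j+1}^{(n)}\subset S_{j+1}$ with
$$(\alpha_j^\pm)^{-1}(K_j^{(n)})=\mathrm{Spec}B_j^{(n)},\qquad\beta_j^{-1}(\mathrm{Spec}B_j^{(n)})=K_{j+1}^{(n)}.$$
So $(S_j,E_j,S_{j+1})$ is the disjoint union of the link $(K_j^{(n)},\mathrm{Spec}B_j^{(n)},K_{j+1}^{(n)})$ and the link formed by the complements. For functors in $\mathcal D$ the maps $c$ and $\partial$ decompose accordingly as products.

**Step 4: classes in the towers.** For each $n\ge1$ choose by Lemma 14 a sheaf $M_n$ and $0\ne x_n^{(n)}\in H^1(K_n^{(n)},M_n)$. Let $R_n=R\Gamma(-,M_n)[n+1]\in\mathcal D$. Since $H_i(R_n(S))=H^{n+1-i}(S,M_n)$, we have $x_n^{(n)}\in H_n(R_n(K_n^{(n)}))$. By Lemma 9(1), choose successively for $j=n-1,\dots,0$ classes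
$$x_n^{(j)}\in H_j(R_n(K_j^{(n)}))=H^{n+1-j}(K_j^{(n)},M_n)\quad\text{with}\quad c(x_n^{(j)})=\partial(x_n^{(j+1)})$$
for the link $(K_j^{(n)},\mathrm{Spec}B_j^{(n)},K_{j+1}^{(n)})$. The cohomological degree here is $m=n+1-j\ge2$, so $\partial$ is injective by Lemma 9(2). Inductively, $x_n^{(j+1)}\ne0$ gives $c(x_n^{(j)})\ne0$, so all $x_n^{(j)}$ are nonzero. Extend $x_n^{(j)}$ by zero to a class in $H_j(R_n(S_j))$, using the clopen subset $K_j^{(n)}\subset S_j$. By the product decomposition in Step 3,
$$c_{R_n}(x_n^{(j)})=\partial_{R_n}(x_n^{(j+1)})\quad\text{for the link }(S_j,E_j,S_{j+1}),\ n>j.\tag{8}$$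
Note that $x_n^{(0)}$ lies in degree $0$ for every $n$, and that it can be moved $n$ times.

**Step 5: pass to the quotient $N$.** Let $N=\mathrm{cofib}(\bigoplus_{n\ge1}R_n\to\prod_{n\ge1}R_n)\in\mathcal D$ as in (2). By the computation after (3), $N\in\mathcal D_0$. Let
$$\xi^{(j)}\in H_j(N(S_j))=H_0(N(S_j)[-j])$$
be the class of the family with entries $x_n^{(j)}$ for $n>j$ and $0$ for $n\le j$.

**Step 6: $\delta_j$ sends $\xi^{(j)}$ to $\xi^{(j+1)}$.** The functor $\mathrm{FP}$ is exact and commutes with products, so $H_j\mathrm{FP}(\prod_nR_n)=\prod_nH_j\mathrm{FP}(R_n)$. By (8),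
$$c\big((x_n^{(j)})_{n>j}\big)=\partial\big((x_n^{(j+1)})_{n>j}\big)\quad\text{in }H_j\mathrm{FP}\Big(\prod_nR_n\Big),$$
with zero entries for $n\le j$ on both sides. Map this to $H_j\mathrm{FP}(N)$. Since $c$ and $\partial$ are natural, $c_N(\xi^{(j)})=\partial_N(\eta)$, where $\eta$ is the class of $(x_n^{(j+1)})_{n>j}$. This family differs from the one defining $\xi^{(j+1)}$ only in the entry $n=j+1$, and by (3) finitely many entries do not matter. So $\eta=\xi^{(j+1)}$. As $\delta_j=\partial_N^{-1}c_N$, we get $H_j(\delta_j)(\xi^{(j)})=\xi^{(j+1)}$.

**Step 7: survival.** By (3), $\xi^{(j)}\neq0$ for every $j$, since infinitely many of its entries are nonzero. So all images of $\xi^{(0)}\in H_0(N(S_0))$ in the sequential system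
$$H_0(N(S_0))\to H_0(N(S_1)[-1])\to H_0(N(S_2)[-2])\to\cdots$$
are nonzero. Homology commutes with sequential colimits, hence $\xi^{(0)}$ has nonzero image in $H_0\Psi(N)=\mathrm{colim}_j\,H_0(N(S_j)[-j])$. Proposition 7 now gives Theorem 1, and with it Corollary 2. $\blacksquare$

For every strong limit $\kappa>\beth_\omega$, then, $\Omega^\infty F$ is a sheaf of anima on $\mathrm{ProFin}_\kappa$ that is contractible on every extremally disconnected set but is not contractible, and the assertion of Section 2 is disproved in ZFC.
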